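# Decorated tree Hechler reals: intermediate models of Hechler extensions that are neither Hechler nor Cohen

## 1. Tree Hechler forcing with finitely many extra numbers

Throughout, $V$ is the ground model, we work in ZFC with the usual conventions on generic extensions, and $\omega^{<\omega}$ is the set of finite sequences of natural numbers. A real is an element of $\omega^\omega$, or of a space that a bijection in $V$ identifies with $\omega^\omega$.

**Definition (tree Hechler forcing).** Conditions of $\mathbb D_{\rm tree}$ are trees $T\subseteq\omega^{<\omega}$ with a stem $s$ such that for every $t\in T$ with $t\supseteq s$ we have $t^\frown n\in T$ for all but finitely many $n$. The order is inclusion. The generic real $d$ is the union of the stems of the conditions in the generic filter.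

Here a stem of $T$ is a node comparable with all nodes of $T$. For example, all sequences with $t(i+1)\ge 2^{t(i)}$ for all $i$ form a condition with empty stem. The lower bound on the next entry may depend on all the entries so far.

Now let the generic real display an additional number at certain places, a number that conditions cannot restrict before it appears.

**Definition (the forcings $\mathbb P_E$).** Let $E\subseteq\omega$, $E\in V$. Put $C_k=\omega$ if $k\in E$ and $C_k=\{0\}$ otherwise. Let $\mathrm{Seq}_E$ be the set of finite sequences $t$ with $t(i)\in\omega\times C_i$ for $i<|t|$, and let $\|t\|$ be the largest number occurring in the pairs of $t$, with $\|\emptyset\|=0$. Conditions of $\mathbb P_E$ are trees $T\subseteq\mathrm{Seq}_E$ with a stem $s=\mathrm{st}(T)\in T$ (all nodes are comparable with $s$) such that for every $t\in T$ with $t\supseteq s$ there is $m$ with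
$$t^\frown(n,c)\in T\quad\text{for all } n\ge m \text{ and all } c\in C_{|t|}.$$
The order is inclusion. The generic real is $x=\bigcup\{\mathrm{st}(T):T\in G\}$, and we write $x(k)=(n_k,c_k)$.

Identifying $(n,0)$ with $n$, we have $\mathbb P_\emptyset=\mathbb D_{\rm tree}$. Here is the smallest example with a decoration: $E=\{0\}$. Requiring $n\ge5$ at the first step, and nothing else, gives a condition with empty stem. Requiring $n\ge c$ at the first step does not, because no single $m$ works for all $c\in\omega$. So a condition with empty stem cannot force $c_0\le n_0$: the bound $m$ must be chosen before $c$ is known. Later bounds, at nodes that already contain $c$, may of course depend on $c$.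

A stem is unique. If $s$ is a stem, then $s$ has two incomparable successors in $T$, so no longer node is comparable with all nodes; a shorter stem would itself have infinitely many successors in $T$, not all comparable with $s$. If $T'\le T$, then $\mathrm{st}(T')\supseteq\mathrm{st}(T)$: otherwise $\mathrm{st}(T')\subsetneq\mathrm{st}(T)$ has infinitely many successors in $T'\subseteq T$, most of them incomparable with $\mathrm{st}(T)$.

**Fact 1.** The intersection of two conditions of $\mathbb P_E$ with the same stem is a condition with that stem. If $t\in T$ and $t\supseteq\mathrm{st}(T)$, then $T_t=\{u\in T: u\text{ comparable with }t\}$ is a condition with stem $t$.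

For the first part take the maximum of the two values of $m$ at each node; the second part is immediate. We also write $(\mathrm{Seq}_E)_t$ when $T=\mathrm{Seq}_E$. By Fact 1, stems of length at least $m$ are dense, so $x$ is an infinite branch of $\mathrm{Seq}_E$. As usual, $[T]$ is the set of infinite branches of $T$.

**Fact 2.** For any branch $x$ of $\mathrm{Seq}_E$, the set $\{T:x\in[T]\}$ is a filter. If $G$ is $\mathbb P_E$-generic with generic real $x$, then $G=\{T:x\in[T]\}$. Hence a branch $x$ is $\mathbb P_E$-generic over $V$ iff $\{T:x\in[T]\}$ meets all dense sets of $V$, and then $V[x]=V[G]$.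

**Proof.** Upward closure is clear. If $x\in[T]\cap[T']$, take $m\ge|\mathrm{st}(T)|,|\mathrm{st}(T')|$. Then $T_{x\restriction m}\cap T'_{x\restriction m}$ is a condition below both, with branch $x$. Now let $G$ be generic. Any $T\in G$ has extensions in $G$ with arbitrarily long stems. These stems are nodes of $T$ and initial segments of $x$, so $x\in[T]$. This gives $G\subseteq F:=\{T:x\in[T]\}$. Conversely, let $p\in F$. By genericity some $q\in G$ satisfies $q\le p$ or $q\perp p$. The latter is impossible because $p,q$ lie in the filter $F$, so $q\le p$ and $p\in G$. Finally, if the filter $\{T:x\in[T]\}$ is generic, its generic real is $x$, because the stem of a condition with branch $x$ is an initial segment of $x$. $\square$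

For $K\in\omega$ put $E-K=\{k:k+K\in E\}$.

**Proposition 3.** For every $E\in V$ and every $K$, the $\mathbb P_E$-extensions and the $\mathbb P_{E-K}$-extensions of $V$ are the same models. In particular, if $E$ is finite, the $\mathbb P_E$-extensions are exactly the $\mathbb D_{\rm tree}$-extensions.

**Proof.** Let $t\in\mathrm{Seq}_E$ with $|t|=K$. A condition $T$ lies below $(\mathrm{Seq}_E)_t$ iff $\mathrm{st}(T)\supseteq t$. The map $T\mapsto\{v:t^\frown v\in T\}$ is an isomorphism from the set of these $T$ onto $\mathbb P_{E-K}$, because the $i$-th entry of $v$ is the $(K+i)$-th entry of $t^\frown v$ and $i\in E-K$ iff $K+i\in E$. A $\mathbb P_E$-generic filter $G$ contains a condition whose stem has length at least $K$, hence contains $(\mathrm{Seq}_E)_t$ for some $t$ of length $K$. The image of the part of $G$ below $(\mathrm{Seq}_E)_t$ is a $\mathbb P_{E-K}$-generic filter $H$ with $V[H]=V[G]$. Conversely, given a $\mathbb P_{E-K}$-generic $H$, choose any $t\in\mathrm{Seq}_E$ of length $K$. The preimage of $H$ is generic below $(\mathrm{Seq}_E)_t$ and generates a $\mathbb P_E$-generic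 $G$ with $V[G]=V[H]$. If $E$ is finite and $K>\max E$, then $E-K=\emptyset$. $\square$

So finitely many decorations change nothing: they are swallowed by a stem. What changes when $E$ is infinite? Every shift $E-K$ is then infinite, and the argument gives nothing. Are the extensions still tree Hechler extensions?

A second easy case shows that infinitely many decorations need not help either. Suppose every step is decorated by a bit, that is, $C_k=\{0,1\}$ for all $k$. Apply $(n,c)\mapsto 2n+c$ to every entry. This is a bijection of $\omega\times\{0,1\}$ with $\omega$, and a set of pairs contains all $(n,c)$ with $n\ge m$, for some $m$, iff its image contains all but finitely many numbers. So the bit-decorated forcing is isomorphic to $\mathbb D_{\rm tree}$. For $C_k=\omega$ no bijection $\omega\times\omega\to\omega$ used in this way works: the set $\{(n,c):n\ge1\}$ is allowed as the set of successors, but its complement $\{0\}\times\omega$ is infinite. This does not show that the models differ. A $\mathbb P_\omega$-extension could contain a tree Hechler generic that generates the whole model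 and is not read off entry by entry. To exclude this we need something that depends only on the model.

## 2. A conjecture on reals in Hechler extensions, and its refutation

**Definition (original Hechler forcing).** Conditions of $\mathbb D$ are pairs $(s,f)$ with $s\in\omega^{<\omega}$ and $f\in\omega^\omega$. We put $(t,g)\le(s,f)$ iff $t\supseteq s$, $g(n)\ge f(n)$ for all $n$, and $t(i)\ge f(i)$ for all $i\in\mathrm{dom}(t)\setminus\mathrm{dom}(s)$. The generic real is $d=\bigcup\{s:(s,f)\in G\}$.

Here the lower bound at a new place depends only on the place. For instance, no condition $(s,f)$ forces $d(i+1)\ge 2^{d(i)}$ for an $i\ge|s|$: extend $s$ so that $d(i)>f(i+1)$ and $d(i+1)=f(i+1)$.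

Let $\mathbb C$ be Cohen forcing. For a forcing $\mathbb P$, the model $V[x]$ is equivalent to an extension of $V$ by $\mathbb P$ if $V[x]=V[H]$ for some filter $H$ that is $\mathbb P$-generic over $V$. The following conjecture is from Justin Palumbo, "Unbounded and dominating reals in Hechler extensions", arXiv:1201.2932 (2012).

**Conjecture.** Let $d$ be $\mathbb D$-generic or $\mathbb D_{\rm tree}$-generic over $V$, and let $x\in V[d]\cap\omega^\omega$ with $x\notin V$. Then exactly one of the following holds:

1. $V[x]$ is equivalent to an extension of $V$ by $\mathbb D$;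
2. $V[x]$ is equivalent to an extension of $V$ by $\mathbb D_{\rm tree}$;
3. $V[x]$ is equivalent to an extension of $V$ by $\mathbb C$.

Let us try the simplest reals. For $x=d$ we get alternative 1 or 2. For $x(k)=d(k)\bmod 2$ we get alternative 3. Indeed, let $\Delta\subseteq 2^{<\omega}$ be dense, and take a condition with first part, or stem, $s$. Its parities form a $\sigma\in2^{<\omega}$; choose $\sigma'\supseteq\sigma$ in $\Delta$. One can extend $s$ one entry at a time with the parities of $\sigma'$, using entries that are at least $f$, respectively that stay in the tree. The resulting condition forces $\sigma'\subset x$.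

The decorated reals of Section 1 behave differently. For $E,E'\subseteq\omega$ write $E\sim E'$ if there is $p\in\mathbb Z$ such that for all large $k$: $k\in E\Leftrightarrow k+p\in E'$. This is an equivalence relation (use $0$, $-p$ and sums of shifts), and its classes are countable, since $E'$ is determined by $E$, $p$ and a finite amount of information. For example, the even numbers are equivalent to the odd numbers, and not to $\omega$; and $E\sim\emptyset$ iff $E$ is finite.

**Theorem 4 (refutation).** Let $d$ be $\mathbb D$-generic or $\mathbb D_{\rm tree}$-generic over $V$. There is a real $x\in V[d]$, $\mathbb P_\omega$-generic over $V$ (hence $x\notin V$), such that $V[x]$ is not equivalent to an extension of $V$ by $\mathbb D$, by $\mathbb D_{\rm tree}$ or by $\mathbb C$.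

**Theorem 5 (strong version).**

- (a) For every $E\in V$, $E\subseteq\omega$, and every $d$ that is $\mathbb D$- or $\mathbb D_{\rm tree}$-generic, $V[d]$ contains a $\mathbb P_E$-generic real over $V$.
- (b) No $\mathbb P_E$-extension of $V$ is a $\mathbb C$-extension or a $\mathbb D$-extension of $V$.
- (c) If $E\sim E'$, every $\mathbb P_E$-extension is a $\mathbb P_{E'}$-extension; if $E\not\sim E'$, no $\mathbb P_E$-extension is a $\mathbb P_{E'}$-extension. In particular, a $\mathbb P_E$-extension is a $\mathbb D_{\rm tree}$-extension iff $E$ is finite.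
- (d) Every $\mathbb P_E$-extension contains a $\mathbb D_{\rm tree}$-generic real over $V$.

**Proof of Theorem 4 from Theorem 5.** By (a), $V[d]$ contains a $\mathbb P_\omega$-generic $x$, coded as an element of $\omega^\omega$. It is new because $V[x]$ contains a dominating real over $V$ (Lemma 9 below). By (b), $V[x]$ is neither a $\mathbb C$- nor a $\mathbb D$-extension. Since $\omega\not\sim\emptyset$, by (c) it is not a $\mathbb P_\emptyset$-extension, that is, not a $\mathbb D_{\rm tree}$-extension. $\square$

So the conjecture is false for both forcings. What fails is that one of the alternatives always holds; the alternatives do exclude one another, by (b) for $E=\emptyset$ and because a $\mathbb D$-extension has a dominating real while a $\mathbb C$-extension has none (Section 8). Since the classes of $\sim$ are countable, there are $2^{\aleph_0}$ (in $V$) classes of infinite sets $E$. By (a)–(c), they give $2^{\aleph_0}$ pairwise inequivalent kinds of counterexamples, classified by $E$ up to finite changes and shifts.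

To prove (b) and (c) we attach to $V[x]$ a dominating real that the model determines up to rescaling by functions of $V$. It is a staircase. The decoration changes the lengths of its steps, and this remains visible after rescaling.

## 3. Bounds on the next entry, diagonal lower bounds, and membership in a Hechler generic filter

A real is dominating over $V$ if it is $\ge^*$ every $f\in V\cap\omega^\omega$. Let $\uparrow$ be the set of nondecreasing unbounded $r\in V\cap\omega^\omega$. Three facts will be used repeatedly.

**Fact 6.** Let $F:\mathrm{Seq}_E\to\omega$, $F\in V$, and let $x$ be $\mathbb P_E$-generic. Then $n_k\ge F(x\restriction k)$ for almost all $k$.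

**Proof.** Given $T$ with stem $s$, consider the set of $v\in T$ such that for all $i$ with $|s|\le i<|v|$ the first coordinate of $v(i)$ is at least $F(v\restriction i)$. At each node above $s$ this raises $m$ to at least $F$ of that node. So it is a condition below $T$ with stem $s$, and it forces $n_k\ge F(x\restriction k)$ for all $k\ge|s|$. $\square$

**Fact 7.** If $\rho_l\in\uparrow$ for $l\in\omega$, the sequence being in $V$, there is $r\in\uparrow$ with $r\le^*\rho_l$ for all $l$.

**Proof.** Let $r(M)=\max\{k\le M:\rho_l(M)\ge k\text{ for all }l<k\}$; $k=0$ qualifies. If $k$ qualifies for $M$, it qualifies for $M+1$, so $r$ is nondecreasing. A given $k$ qualifies for all large $M$, since only finitely many $\rho_l$ are involved, so $r$ is unbounded. If $r(M)>l$, then $\rho_l(M)\ge r(M)$. $\square$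

**Fact 8.** Let $G$ be $\mathbb D$-generic with real $d$. Then $(s,f)\in G$ iff $s\subset d$ and $d(i)\ge f(i)$ for all $i\ge|s|$.

**Proof.** Let $(s,f)\in G$. Then $s\subset d$. For $i\ge|s|$, a common extension in $G$ of $(s,f)$ and a condition of $G$ whose first part is longer than $i$ shows that $d(i)\ge f(i)$. Conversely, assume the right side. If $(t,g)\in G$ with $|t|\ge|s|$, then $t\subset d$, so $t\supseteq s$ and $t(i)\ge f(i)$ for $|s|\le i<|t|$. Hence $(t,\max(f,g))$ extends both $(t,g)$ and $(s,f)$. Every element of $G$ has an extension in $G$ with first part of length at least $|s|$, so $(s,f)$ is compatible with all elements of $G$. Some $q\in G$ satisfies $q\le(s,f)$ or $q\perp(s,f)$; it must be the former, so $(s,f)\in G$. $\square$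

## 4. Two staircases

**The staircase of a $\mathbb P_E$-generic $x$.** Let $b_k=\|x\restriction k\|$, so that $b_{k+1}=\max(b_k,n_k,c_k)$. By Fact 6 with $F(t)=\|t\|+|t|+1$ there is a least $k_*$ with $n_k>b_k+k$ for all $k\ge k_*$. Thus for $k\ge k_*$
$$b_k<n_k\le b_{k+1}<n_{k+1}.\tag{1}$$
Put $y(i)=n_k$ if $b_{k-1}<i\le b_k$ and $k>k_*$, and $y(i)=0$ for $i\le b_{k_*}$.

So $y$ is a staircase. The step of height $n_k$ ends at $b_k$, the largest number seen before $n_k$ was chosen. For example, let $E=\omega$, and let $x$ begin with $(3,0),(7,20),(30,5),(100,0)$. Then $b_0,\dots,b_4$ are $0,3,20,30,100$. If $k_*=0$, then $y$ is $7$ on $[1,3]$, $30$ on $[4,20]$ and $100$ on $[21,30]$. Had $c_1$ been $0$, we would have $b_2=7$ and $b_3=30$, so the step of height $30$ would be $[4,7]$ and the step of height $100$ would be $[8,30]$. The decoration $c_1=20$ has lengthened one step without changing the heights.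

**The staircase of a $\mathbb D$-generic $d$.** Put $\delta(i)=\min\{d(j):j\ge i\}$.

**Lemma 9.** The reals $y$ and $\delta$ are nondecreasing and dominating over $V$.

**Proof.** Both are clearly nondecreasing, and it is enough to dominate nondecreasing $f\in V$. For $y$, apply Fact 6 with $F(t)=f(\|t\|)$: for almost all $k$ we have $n_k\ge f(b_k)$. So for all large $i$, with $b_{k-1}<i\le b_k$, $y(i)=n_k\ge f(b_k)\ge f(i)$. For $\delta$, note that $(s,\max(f,g))\le(s,g)$ forces $d(j)\ge f(j)$ for $j\ge|s|$. So for large $i$ and all $j\ge i$, $d(j)\ge f(j)\ge f(i)$, hence $\delta(i)\ge f(i)$. $\square$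

## 5. Dominating reals that are least up to rescaling by $V$

**Definition.** In $W\supseteq V$, a nondecreasing dominating real $y$ is minimal if for every dominating $w\in W\cap\omega^\omega$ there are $r,s\in\uparrow$ with $r(y(s(n)))\le w(n)$ for almost all $n$.

Minimality is meant up to slowing down in both coordinates. For example, if $\delta$ is nondecreasing and dominating, then $w(n)=\lfloor\delta(\lfloor n/2\rfloor)/2\rfloor$ is also dominating: for nondecreasing $f\in V$ and large $i$ we have $\delta(i)\ge2f(2i+1)$, so $w(n)\ge f(2\lfloor n/2\rfloor+1)\ge f(n)$. Here $r(m)=\lfloor m/2\rfloor$ and $s(n)=\lfloor n/2\rfloor$ witness the requirement for this particular $w$.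

The definition mentions only $V$, $W$ and $y$, so two minimal reals of the same model can be compared whatever forcings they came from.

**Lemma 10.** If $y,y'$ are both minimal in $W$, there is a strictly increasing $Q\in V\cap\omega^\omega$ with $Q(n)>n$ such that for almost all $n$
$$y(n)\le Q(y'(Q(n)))\quad\text{and}\quad y'(n)\le Q(y(Q(n))).$$

**Proof.** By minimality of $y$, let $r,s\in\uparrow$ with $r\circ y\circ s\le^*y'$. Put $S(n)=\min\{i:s(i)\ge n\}$ and $R(v)=\max(\{0\}\cup\{u:r(u)\le v\})$; both are in $V$, and $R(v)$ is finite because $r$ is nondecreasing and unbounded. For large $n$ we have $y(n)\le y(s(S(n)))$, since $s(S(n))\ge n$, and $r(y(s(S(n))))\le y'(S(n))$, so $y(n)\le R(y'(S(n)))$. By minimality of $y'$ there are likewise $R',S'\in V$ with $y'(n)\le R'(y(S'(n)))$ for large $n$. Take $Q\in V$ strictly increasing with $Q(n)>\max(n,R(n),S(n),R'(n),S'(n))$. Since $y'$ is nondecreasing, $R(y'(S(n)))\le Q(y'(S(n)))\le Q(y'(Q(n)))$. The other inequality is symmetric. $\square$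

It remains to see that both staircases are minimal. This is the main technical work.

## 6. The staircase of a $\mathbb P_E$-generic real is minimal

**Lemma 11.** In a $\mathbb P_E$-extension, $y$ is minimal.

Let $\dot w$ be a name for a real. A node $v$ guarantees $\dot w(n)\ge b$ if some condition with stem $v$ forces it. A dominating real must exceed a function $h\in V$ that lies just above all finite guarantees. So below a suitable condition the relevant guarantees must be infinite: a node with an infinite guarantee can force $\dot w(n)\ge b$ for every $b$, at the cost of shrinking the tree above it, and the size of the next entry $n_k$ will measure how much has been paid.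

The first attempt is to use the guarantee of each single node $u$. It gives for each $u$ a threshold from which on the guarantee for $\dot w(n)$ is infinite. To be sure at time $n$ that the threshold of $u=x\restriction k$ has passed, we would define $s\in\uparrow$ by asking that it has passed for all nodes of norm less than $s(n)$. The last usable $k$ then has $b_k<s(n)\le b_{k+1}$, and we obtain a bound of the form $r(n_k)\le w(n)$. But $y(s(n))=n_{k+1}$, so the bound is one step too low. The function with value $n_k$ on $(b_k,b_{k+1}]$ is not even dominating, since its value at $b_{k+1}$ is $n_k\le b_{k+1}$. We need a threshold attached to $t=x\restriction(k-1)$ that serves all its relevant successors $u$ at once. Therefore we take a minimum over successors before defining $h$.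

**Proof of Lemma 11.** Let $T_0$ force $\dot w$ to be dominating; we may assume that every condition forces $\dot w\in\omega^\omega$.

**Step 1: uniform infinite guarantees.** The purpose is to find $T_1\le T_0$ and thresholds $J(t)$ that work for almost all successors of $t$. For $v\in\mathrm{Seq}_E$ let
$$\beta_n(v)=\sup\{b:\text{some }T\text{ with stem }v\text{ forces }\dot w(n)\ge b\}\in\omega\cup\{\infty\},$$
and for $t\in\mathrm{Seq}_E$, $j\in\omega$ let
$$B_n(t,j)=\min\{\beta_n(t^\frown(z,c)):z\ge j,\ c\in C_{|t|}\}.$$
Enumerate all pairs $(t,j)$ as $(t_i,j_i)_{i\in\omega}$ and let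
$$h(n)=1+\max(\{0\}\cup\{B_n(t_i,j_i):i\le n,\ B_n(t_i,j_i)<\infty\}).$$
Then $h\in V$. As $T_0$ forces $\dot w$ to dominate $h$, choose $T_1\le T_0$ and $m$ with $T_1\Vdash\forall n\ge m\ \dot w(n)\ge h(n)$, and let $p_1=\mathrm{st}(T_1)$. For $t\in T_1$, $t\supseteq p_1$, choose $j(t)$ with $t^\frown(z,c)\in T_1$ for all $z\ge j(t)$, $c\in C_{|t|}$. For such $z,c$ and $n\ge m$, the condition $(T_1)_{t^\frown(z,c)}$ has stem $t^\frown(z,c)$ and forces $\dot w(n)\ge h(n)$. So $\beta_n(t^\frown(z,c))\ge h(n)$, and therefore $B_n(t,j(t))\ge h(n)$. If also $n$ is at least the index of the pair $(t,j(t))$, then a finite $B_n(t,j(t))$ would be less than $h(n)$, so it is $\infty$. Hence there is $J(t)$ with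
$$\beta_n(t^\frown(z,c))=\infty\quad\text{for all }n\ge J(t),\ z\ge j(t),\ c\in C_{|t|}.\tag{2}$$

**Step 2: the function $s$.** It tells how large a node may be if its threshold must have passed at time $n$. Let
$$s(n)=\max\{\ell\le n:J(t)\le n\text{ for all }t\in T_1\text{ with }t\supseteq p_1,\ |t|\le\|t\|<\ell\}.$$
The value $\ell=0$ qualifies. For each $\ell$ only finitely many $t$ are concerned, since their lengths and entries are less than $\ell$; so each $\ell$ qualifies for all large $n$, and once it qualifies it continues to do so. Hence $s\in\uparrow$.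

**Step 3: the price of large values, and the function $r$.** For each $u\in T_1$, $u\supseteq p_1$, we measure how large the next first coordinate must be to buy the bound $b$. Let
$$N(u)=\{n:s(n)\le\|u\|,\ \beta_n(u)=\infty\},$$
a finite set because $s\in\uparrow$. For $n\in N(u)$, $b\in\omega$ pick $T^{u,n,b}$ with stem $u$ forcing $\dot w(n)\ge b$, where $T^{u,n,0}=(\mathrm{Seq}_E)_u$. Let
$$T^{u,b}=(\mathrm{Seq}_E)_u\cap\bigcap_{n\in N(u),\,b'\le b}T^{u,n,b'}.$$
By Fact 1 this is a condition with stem $u$; it decreases as $b$ grows. Let
$$a(u,z)=\max\{b\le z:u^\frown(z',c)\in T^{u,b}\text{ for all }z'\ge z,\ c\in C_{|u|}\}.$$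
Here $b=0$ qualifies, since $T^{u,0}=(\mathrm{Seq}_E)_u$. If $b$ qualifies for $z$, it qualifies for $z+1$; and each $b$ qualifies for all large $z$, because $T^{u,b}$ is a condition with stem $u$. So $a(u,\cdot)\in\uparrow$. By Fact 7, applied to the countably many $u$, take $r\in\uparrow$ and numbers $M(u)$ with $r(z)\le a(u,z)$ for $z\ge M(u)$.

**Step 4: paying everywhere at once.** We fuse all demands into one condition. Let $T_2$ be the set of $v\in T_1$ such that for all $i$ with $|p_1|\le i<|v|$, writing $u=v\restriction i$ and $v(i)=(z,c)$,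
$$z\ge\max(M(u),\,j(u),\,\|u\|+|u|+1)\quad\text{and}\quad v\in T^{u,a(u,z)}.$$
This is a condition with stem $p_1$. It is a tree containing $p_1$, and all its nodes are comparable with $p_1$. Let $v\in T_2$, $v\supseteq p_1$. For all large $z$ and all $c\in C_{|v|}$ the following hold:

- $v^\frown(z,c)\in T_1$;
- $v^\frown(z,c)$ lies in each of the finitely many trees $T^{u,a(u,z_i)}$ with $u=v\restriction i\subsetneq v$, $i\ge|p_1|$, where $z_i$ is the first coordinate of $v(i)$, because $v$ is a node of each of these trees above its stem;
- $v^\frown(z,c)\in T^{v,a(v,z)}$, by definition of $a$ with $z'=z$;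
- $z\ge\max(M(v),j(v),\|v\|+|v|+1)$.

So $v^\frown(z,c)\in T_2$ for all large $z$ and all $c$.

**Step 5: reading off the bound.** Let $x$ be generic with $x\in[T_2]$, and let $w$ be the interpretation of $\dot w$. Let $n$ be large and let $k$ be such that $b_{k-1}<s(n)\le b_k$. As $n\to\infty$ also $k\to\infty$, so we may assume $k>k_*$ and $k-2\ge|p_1|$. Put $t=x\restriction(k-1)$ and $u=x\restriction k$. Then $\|t\|=b_{k-1}<s(n)$. Also $|t|=k-1\le n_{k-2}\le b_{k-1}=\|t\|$, since $x\in[T_2]$ gives $n_{k-2}\ge b_{k-2}+(k-2)+1$. So $t$ is one of the nodes considered in the definition of $s(n)$, and $J(t)\le n$. As $x\in[T_2]$, $n_{k-1}\ge j(t)$, and (2) gives $\beta_n(u)=\infty$. Since $s(n)\le b_k=\|u\|$, we get $n\in N(u)$.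

By definition of $T_2$, all $x\restriction i$ with $i>k$ lie in $T^{u,a(u,n_k)}$, and hence so do the shorter ones. By Fact 2 this condition is in $G$. It is contained in $T^{u,n,a(u,n_k)}$, so $w(n)\ge a(u,n_k)$. Since $n_k\ge M(u)$,
$$w(n)\ge a(u,n_k)\ge r(n_k)=r(y(s(n))),$$
where the last equality holds because $b_{k-1}<s(n)\le b_k$ and $k>k_*$. So $T_2\Vdash r\circ y\circ s\le^*\dot w$. As $T_0$ may be replaced by any stronger condition, the conditions that force the existence of such $r,s$ are dense below $T_0$, and the lemma follows. $\square$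

## 7. The staircase of a $\mathbb D$-generic real is minimal

**Lemma 12.** In a $\mathbb D$-extension, $\delta$ is minimal.

The plan is the same. Again one guarantee must serve infinitely many stems: the thresholds must depend only on the length $l$ of $d\restriction l$ and not on its entries, because $s$ has to be in $V$. So the guarantee is defined for whole sets of stems.

**Proof.** Let $q_0$ force $\dot w$ to be dominating, where every condition forces $\dot w\in\omega^\omega$.

**Step 1: guarantees uniform over all stems of a given length.** For $p\in\omega^{<\omega}$, $l\ge|p|$ and $e:[|p|,l)\to\omega$ let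
$$A(p,e)=\{t\in\omega^l:t\supseteq p,\ t(i)\ge e(i)\text{ for }|p|\le i<l\},$$
$$\beta_n(p,e)=\sup\{b:\exists f\ \forall t\in A(p,e)\ (t,f)\Vdash\dot w(n)\ge b\}.$$
There are countably many pairs $(p,e)$. Enumerate them and let
$$h(n)=1+\max(\{0\}\cup\{\text{finite values }\beta_n(p,e)\text{ of the pairs with index}\le n\}).$$
Pick $(p_1,f_1)\le q_0$ and $m$ with $(p_1,f_1)\Vdash\forall n\ge m\ \dot w(n)\ge h(n)$, and let $l_1=|p_1|$. For $l\ge l_1$ put $e=f_1\restriction[l_1,l)$ and $A_l=A(p_1,e)$. For $t\in A_l$ we have $(t,f_1)\le(p_1,f_1)$, so $f_1$ witnesses $\beta_n(p_1,e)\ge h(n)$ for $n\ge m$. If $n$ is also at least the index of $(p_1,e)$, this value cannot be finite. Hence $\beta_n(p_1,e)=\infty$ for all $n\ge j_l$, for some $j_l$, and we may take $(j_l)_{l\ge l_1}$ strictly increasing. So for $l\ge l_1$, $n\ge j_l$ and all $b$ there is $f_{l,n,b}$ with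
$$(t,f_{l,n,b})\Vdash\dot w(n)\ge b\quad\text{for all }t\in A_l.\tag{3}$$

**Step 2: the functions $s$ and $r$.** They record which $l$ to use at time $n$, and how large a bound can be afforded. Let $s(n)=l$ for $j_l\le n<j_{l+1}$, $l\ge l_1$, and $s(n)=0$ for $n<j_{l_1}$; then $s\in\uparrow$. Let $N_l=[j_l,j_{l+1})$ and let
$$f_{l,b}=\max\{f_{l,n,b'}:n\in N_l,\ b'\le b\}$$
pointwise; this is nondecreasing in $b$. Put
$$\rho_l(M)=\max\{b\le M:f_{l,b}(i)\le M\text{ for all }i\text{ with }l\le i<b\}.$$
The value $b=0$ qualifies, each $b$ qualifies for all large $M$, and once it qualifies it continues to do so; hence $\rho_l\in\uparrow$. By Fact 7 take $r\in\uparrow$ and $M_l$ ($l\ge l_1$) with $r(M)\le\rho_l(M)$ for $M\ge M_l$.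

**Step 3: one condition that pays everywhere.** Let $f_2\ge f_1$ satisfy $f_2(i)\ge f_{l,b}(i)$ and $f_2(i)\ge M_l$ for all $l,b$ with $l_1\le l\le i$, $b\le i$; for each $i$ these are finitely many demands.

**Step 4: reading off the bound.** Let $(p_1,f_2)\in G$, $l\ge l_1$, $n\in N_l$ and $b=r(\delta(l))$. We show $w(n)\ge b$. First, $d\restriction l\in A_l$, since $d\supseteq p_1$ and $d(i)\ge f_2(i)\ge f_1(i)$ for $i\ge l_1$. Next, $\delta(l)\ge M_l$, since $d(j)\ge f_2(j)\ge M_l$ for $j\ge l$. So $b\le b^+:=\rho_l(\delta(l))$.

We claim that $d(i)\ge f_{l,b}(i)$ for all $i\ge l$. If $l\le i<b$, then $i<b^+$, and by definition of $\rho_l$, $d(i)\ge\delta(l)\ge f_{l,b^+}(i)\ge f_{l,b}(i)$. If $i\ge\max(l,b)$, then $d(i)\ge f_2(i)\ge f_{l,b}(i)$ by the choice of $f_2$. By Fact 8, $(d\restriction l,f_{l,b})\in G$. This condition extends $(d\restriction l,f_{l,n,b})$, so by (3)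
$$w(n)\ge b=r(\delta(l))=r(\delta(s(n))).$$
This holds for all $n\ge j_{l_1}$. So $(p_1,f_2)\le q_0$ forces $r\circ\delta\circ s\le^*\dot w$, and the lemma follows by density. $\square$

## 8. $\mathbb P_E$-extensions are neither Cohen nor Hechler extensions

**Proof of Theorem 5(b), Cohen part.** A $\mathbb P_E$-extension contains the dominating real $y$, so we show that $\mathbb C$ adds no dominating real. Let $\dot w$ be a name for a real, enumerate $\mathbb C=\{p_i:i\in\omega\}$ and let
$$f(n)=1+\max_{i\le n}\min\{v:\exists q\le p_i\ \ q\Vdash\dot w(n)=v\}.$$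
For $n\ge i$, some $q\le p_i$ forces $\dot w(n)<f(n)$, so $p_i$ does not force $\dot w(n)\ge f(n)$. If some condition forced $f\le^*\dot w$, a stronger condition $p_i$ would force $\dot w(n)\ge f(n)$ for all $n\ge m$, for some $m$; this fails at $n=\max(m,i)$. $\square$

**Proof of Theorem 5(b), Hechler part.** Suppose $V[x]=V[d]$ with $x$ $\mathbb P_E$-generic and $d$ $\mathbb D$-generic. By Lemma 10, $\delta$ equals $y$ up to rescaling by a fixed $Q\in V$. The staircase $y$ is constant on the long intervals $(b_k,b_{k+1}]$. A $\mathbb D$-condition, however, can prescribe $d$, and so $\delta$, on a finite window to be growing much faster than $Q$ at every single place. We shall place such a window where a long step of $y$ must begin.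

**Step 1: translating the comparison into statements about $b_k$, $n_k$ and $\delta$.** By Lemmas 10, 11 and 12 applied to $y,\delta$ there are $Q\in V$ as in Lemma 10 and $k_0>k_*$, $i_0$ such that $(b_k)_{k\ge k_0}$ is strictly increasing and for all $k\ge k_0$:

- (i) $b_k\le n_k\le b_{k+1}$;
- (ii) $n_{k+1}\le Q(\delta(Q(b_k+1)))$;
- (iii) if $i\ge i_0$ and $Q(i)\le b_k$, then $\delta(i)\le Q(n_k)$.

Indeed, (i) is (1). For (ii), $n_{k+1}=y(b_k+1)\le Q(\delta(Q(b_k+1)))$ for large $k$. For (iii), $\delta(i)\le Q(y(Q(i)))\le Q(y(b_k))=Q(n_k)$ for $i$ at least a suitable $i_0$.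

Fix $\mathbb D$-names for the sequences $(b_k)$ and $(n_k)$. Some condition $(p,f)\in\mathbb D$ forces, for these fixed $Q,k_0,i_0$ and a fixed number $e$, that $b_{k_0}=e$, that $(b_k)_{k\ge k_0}$ is strictly increasing, and that (i), (ii), (iii) hold for all $k\ge k_0$. Only these statements are used below. Extending the condition, we may assume $l:=|p|\ge i_0$.

**Step 2: prescribing a fast window.** In $V$ choose recursively a strictly increasing $g\ge f$ with, for all $i$,
$$g(i)>Q\big(Q(Q(Q(i+1))+1)\big),\qquad g(i+1)>Q(Q(g(i))).\tag{4}$$
Let $B'=\max(e,Q(g(Q(Q(l)))))$ and choose $N$ with $N>Q(B'+1)+1$ and $N>Q(Q(l))$; then $N>l$. The pair $(p\cup g\restriction[l,N),g)$ is a condition below $(p,f)$. From now on let $d$ be a generic real below this condition, with $b_k,n_k$ the interpretations of the names. Then $d(j)=g(j)$ for $l\le j<N$ and $d(j)\ge g(j)$ for $j\ge N$. As $g$ is strictly increasing,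
$$\delta(i)=g(i)\text{ for }l\le i<N,\qquad\delta(i)\ge g(i)\text{ for all }i\ge l.\tag{5}$$

**Step 3: locating the end of a step inside a bound fixed in advance.** Let $k\ge k_0$ be least with $b_k\ge Q(l)$. We claim that $b_k\le B'$. If $k=k_0$, then $b_k=e$. Otherwise $k-1\ge k_0$ and $b_{k-1}+1\le Q(l)$, so by (i) and (ii)
$$b_k\le n_k\le Q(\delta(Q(b_{k-1}+1)))\le Q(\delta(Q(Q(l))))=Q(g(Q(Q(l))))\le B',$$
where the equality uses (5) and $l\le Q(Q(l))<N$.

**Step 4: the next step is long.** We show that $b_{k+1}\ge Q(i^*)$ for $i^*=Q(b_k+1)+1$. Let $i=\max\{j:Q(j)\le b_k\}$; as $Q(l)\le b_k$, this exists and $i\ge l\ge i_0$. Moreover $b_k+1\le Q(i+1)$. By (5) and (iii), $g(i)\le\delta(i)\le Q(n_k)$. Together with the first part of (4) and strict monotonicity of $Q$,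
$$n_k>Q(Q(Q(i+1))+1)\ge Q(Q(b_k+1)+1)=Q(i^*).$$
Hence $b_{k+1}\ge n_k\ge Q(i^*)$.

**Step 5: on that step $\delta$ would grow too slowly.** We have $i^*>b_k\ge Q(l)>l\ge i_0$, so (iii) applies to $k+1$ and $i^*$. Then (ii) gives
$$g(i^*)\le\delta(i^*)\le Q(n_{k+1})\le Q(Q(\delta(Q(b_k+1))))=Q(Q(\delta(i^*-1))).$$
But $l\le Q(l)\le b_k<i^*-1=Q(b_k+1)\le Q(B'+1)<N$, so $\delta(i^*-1)=g(i^*-1)$ by (5). Thus $g(i^*)\le Q(Q(g(i^*-1)))$, contradicting the second part of (4). $\square$

## 9. Recovering $E$ up to shifts and finite changes

**Proof of Theorem 5(c), the case $E\sim E'$.** Let $E\sim E'$ via $p$. For $K$ large (in particular $K+p\ge0$) and $K'=K+p$ we have $E-K=E'-K'$, because $k+K\in E\Leftrightarrow k+K+p\in E'$ for all $k\ge0$. By Proposition 3, the $\mathbb P_E$-extensions, the $\mathbb P_{E-K}$-extensions and the $\mathbb P_{E'}$-extensions are the same models. $\square$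

**Proof of Theorem 5(c), the converse.** Suppose $V[x]=V[x']$ with $x$ $\mathbb P_E$-generic and $x'$ $\mathbb P_{E'}$-generic. We prove $E\sim E'$. Use primes for the objects of $x'$. By Lemma 11 both $y$ and $y'$ are minimal in this model; take $Q$ for $y,y'$ by Lemma 10. By Fact 6, for each nondecreasing $F\in V$ and almost all $k$, $n_k\ge F(b_k)$, and therefore
$$b_{k+1}\ge n_k\ge F(b_k),\qquad n_{k+1}\ge F(b_{k+1})\ge F(n_k).\tag{6}$$
The same holds for the primed objects. All $k,l$ below are large.

**Step 1: each step of $y$ is matched with a step of $y'$.** We compare the two staircases on the part of the $k$-th step of $y$ that survives rescaling. Let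
$$i_k=Q(b_{k-1}+1),\qquad e_k=\max\{n:Q(n)\le b_k\}.$$
By (6), $b_k\ge Q(Q(b_{k-1}+1))=Q(i_k)$, so $i_k\le e_k$. For $n\in[i_k,e_k]$ we have $Q(n)\le b_k$, hence
$$y'(n)\le Q(y(Q(n)))\le Q(y(b_k))=Q(n_k),$$
$$n_k=y(b_{k-1}+1)\le Q(y'(i_k))\le Q(y'(n)).$$
Let $l=\lambda(k)$ be the index with $b'_{l-1}<i_k\le b'_l$; so $y'(i_k)=n'_l$. Taking $n=i_k$,
$$n'_l\le Q(n_k)\quad\text{and}\quad n_k\le Q(n'_l)\qquad\text{for }l=\lambda(k).\tag{7}$$

**Step 2: the matching step of $y'$ ends late enough.** We claim
$$b_k<Q(b'_{\lambda(k)}+1).\tag{8}$$
Let $l=\lambda(k)$. If $e_k>b'_l$, then $y'(e_k)\ge n'_{l+1}$. By Step 1 for $n=e_k$, by (6) for $x'$, and by (7),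
$$Q(n_k)\ge y'(e_k)\ge n'_{l+1}\ge Q(Q(n'_l))+1\ge Q(n_k)+1,$$
a contradiction. So $e_k\le b'_l$, and by definition of $e_k$, $b_k<Q(e_k+1)\le Q(b'_l+1)$.

**Step 3: the matching is a shift.** Since $i_k$ increases to $\infty$, $\lambda$ is nondecreasing and tends to $\infty$. It is strictly increasing: $\lambda(k)=\lambda(k+1)=l$ would give, by (7) for $k+1$ and for $k$, $n_{k+1}\le Q(n'_l)\le Q(Q(n_k))$, while $n_{k+1}>Q(Q(n_k))$ by (6). The hypotheses are symmetric in $x,x'$, so define $\lambda'$ with the roles exchanged. It is strictly increasing, and $n_{\lambda'(l)}\le Q(n'_l)$, $n'_l\le Q(n_{\lambda'(l)})$.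

Let $k'=\lambda'(\lambda(k))$. Then $n_{k'}\le Q(n'_{\lambda(k)})\le Q(Q(n_k))$ and $n_k\le Q(n'_{\lambda(k)})\le Q(Q(n_{k'}))$. Since $n_{j+1}>Q(Q(n_j))$ for large $j$, the first inequality excludes $k'>k$ and the second excludes $k'<k$. So $k'=k$. Likewise $\lambda(\lambda'(l))=l$. If $\lambda(k)<l<\lambda(k+1)$, then applying $\lambda'$ gives $k<\lambda'(l)<k+1$, which is impossible. So $\lambda(k+1)=\lambda(k)+1$ for all large $k$. Hence there is a fixed $p\in\mathbb Z$ with $\lambda(k)=k+p$ for all large $k$, and $\lambda'(l)=l-p$ for all large $l$.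

**Step 4: an unmatched decoration would lengthen a step too much.** Suppose $D=\{k\in E:k+p\ge0,\ k+p\notin E'\}$ is infinite; $D\in V$. For large $k\in D$ we have $c'_{k+p}=0$, so $b'_{k+p+1}=\max(b'_{k+p},n'_{k+p})=n'_{k+p}\le Q(n_k)$ by (1) and (7). By (8) for $k+1$,
$$b_{k+1}<Q(b'_{k+1+p}+1)\le Q(Q(n_k)+1).$$
On the other hand, by genericity of $x$ there are infinitely many $k\in D$ with $c_k\ge Q(Q(n_k)+1)$. Indeed, given $T$, take $t\in T$ above the stem with $|t|\in D$ arbitrarily large, and extend it within $T$ by $(n,c)$ with $n$ large and $c\ge Q(Q(n)+1)$. This is allowed because $|t|\in E$, so $C_{|t|}=\omega$, and the bound on $n$ does not depend on $c$. For such $k$, $b_{k+1}\ge c_k\ge Q(Q(n_k)+1)$, a contradiction. So $D$ is finite.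

Exchanging the roles of $x$ and $x'$, with $\lambda'$ and $-p$ in place of $\lambda$ and $p$, we see that $\{l\in E':l-p\ge0,\ l-p\notin E\}$ is finite. Hence $k\in E\Leftrightarrow k+p\in E'$ for all large $k$, that is, $E\sim E'$. The statement about $\mathbb D_{\rm tree}=\mathbb P_\emptyset$ follows because $E\sim\emptyset$ iff $E$ is finite. $\square$

## 10. Decorated generics inside $V[d]$

We prove Theorem 5(a). Let $\nu(w)$ be the exponent of $2$ in $w+1$. For every $c$ there are infinitely many $w$ with $\nu(w)=c$, namely $w=2^c(2j+1)-1$. So one entry $w$ of a Hechler real can carry an arbitrary decoration $c$ and still be large.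

**Proof of Theorem 5(a) for $\mathbb D_{\rm tree}$.** Let $z$ be $\mathbb D_{\rm tree}$-generic. For $\tau\in\omega^{<\omega}$ of even length $2k$ let $x_\tau\in\mathrm{Seq}_E$ be the sequence of length $k$ with
$$x_\tau(j)=(\tau(2j),\nu(\tau(2j+1)))\text{ if }j\in E,\qquad x_\tau(j)=(\tau(2j),0)\text{ if }j\notin E,$$
and let $x=\bigcup_kx_{z\restriction 2k}\in V[z]$. We show that $x$ is $\mathbb P_E$-generic. Let $\Delta\in V$ be dense in $\mathbb P_E$ and let $T\in\mathbb D_{\rm tree}$ have stem $\sigma$. Extending $T$, we may assume that $|\sigma|$ is even. Put $t=x_\sigma$.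

**Step 1: pushing $T$ down to a $\mathbb P_E$-condition.** We define nodes $\sigma_v\in T$ of even length with $x_{\sigma_v}=v$, for certain $v\supseteq t$. Put $\sigma_t=\sigma$. If $\sigma_v$ is defined, $\sigma_v{}^\frown n\in T$ and $c\in C_{|v|}$, let $\sigma_{v^\frown(n,c)}=\sigma_v{}^\frown n^\frown w$, where $w$ is least with $\nu(w)=c$ and $\sigma_v{}^\frown n^\frown w\in T$. Such $w$ exist, because infinitely many $w$ have $\nu(w)=c$ and only finitely many are excluded by $T$. Let $S=\{v:v\subseteq t\}\cup\{v\supseteq t:\sigma_v\text{ is defined}\}$. If $v\in S$, $v\supseteq t$, then $\sigma_v{}^\frown n\in T$ for all large $n$, and for these $n$ and all $c\in C_{|v|}$ we have $v^\frown(n,c)\in S$. So $S$ is a $\mathbb P_E$-condition with stem $t$.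

**Step 2: pulling an element of $\Delta$ back.** Take $S'\le S$ in $\Delta$, and put $t'=\mathrm{st}(S')\supseteq t$, $\sigma'=\sigma_{t'}\in T$. For $v\in S'$, $v\supseteq t'$, let $m_v$ be such that $v^\frown(n,c)\in S'$ for all $n\ge m_v$, $c\in C_{|v|}$; for all other $v$ let $m_v=0$. Let $T'$ be the set of $\tau\in T$ comparable with $\sigma'$ such that $\tau(i)\ge m_{x_{\tau\restriction i}}$ for every even $i$ with $|\sigma'|\le i<|\tau|$. At each node above $\sigma'$ only finitely many successors are removed from $T$, so $T'\le T$ is a $\mathbb D_{\rm tree}$-condition with stem $\sigma'$.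

**Step 3: $T'$ forces $x\in[S']$.** By induction, $x_\tau\in S'$ for every $\tau\in T'$ of even length with $\tau\supseteq\sigma'$. Indeed, $x_{\sigma'}=t'$. If $v=x_\tau\in S'$ and $\tau^\frown n^\frown w\in T'$, then $n\ge m_v$ and $x_{\tau^\frown n^\frown w}=v^\frown(n,c)$ for some $c\in C_{|v|}$, so this is in $S'$. Hence $T'$ forces that $\{R:x\in[R]\}$ contains $S'\in\Delta$. By density and Fact 2, $x$ is $\mathbb P_E$-generic. $\square$

For $\mathbb D$ the same coding $x(k)=(d(2k),\nu(d(2k+1)))$ fails. A $\mathbb P_E$-generic satisfies $n_{k+1}>n_k$ for almost all $k$. But $d(2k+2)\le d(2k)$ infinitely often: given $(s,f)$ and $k$ with $2k\ge|s|$, extend $s$ so that $d(2k)\ge f(2k+2)=d(2k+2)$. The point where the argument breaks is Step 2. The bound $m_v$ depends on the node $v$, whereas $f(2k)$ is one number for the infinitely many $v$ of length $k$. The remedy is to read the next pair at a position that codes $v$ itself.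

**Proof of Theorem 5(a) for $\mathbb D$.** Let $d$ be $\mathbb D$-generic. Fix an injection $\#:\mathrm{Seq}_E\to\omega$ in $V$ with $\#(v)<\#(v')$ for $v\subsetneq v'$, for example coding by prime powers. Define $x$ recursively by $x(k)=(n_k,c_k)$, where
$$n_k=d(2\#(x\restriction k)),\qquad c_k=\nu\big(d(2\#(x\restriction k)+1)\big)\text{ if }k\in E,\qquad c_k=0\text{ otherwise.}$$
Let $\Delta\in V$ be dense in $\mathbb P_E$, and let $(s,f)\in\mathbb D$. Extending, we may assume that $|s|$ is even.

**Step 1: what $s$ decides.** If $2\#(v)<|s|$, then $2\#(v)+1<|s|$, as $|s|$ is even. So we can compute $x(0),x(1),\dots$ from $s$ as long as $2\#(x\restriction k)<|s|$. The numbers $\#(x\restriction k)$ strictly increase, so there is a least $k$ with $2\#(x\restriction k)\ge|s|$. Put $t=x\restriction k$; it is determined by $s$. For $v\supseteq t$ the positions $2\#(v),2\#(v)+1$ are at least $|s|$.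

**Step 2: a $\mathbb P_E$-condition compatible with $f$.** Let $T$ be the set of $v\in\mathrm{Seq}_E$ comparable with $t$ such that for $|t|\le i<|v|$ the first coordinate of $v(i)$ is at least $f(2\#(v\restriction i))$. This is a condition with stem $t$. Take $T'\le T$ in $\Delta$ and let $t'=\mathrm{st}(T')\supseteq t$.

**Step 3: an extension of $(s,f)$ that forces $t'\subset x$.** Let $s'\supseteq s$ have length $2\#(t')\ge|s|$ and be defined as follows. For $|t|\le i<|t'|$ and $t'(i)=(n,c)$, put
$$s'(2\#(t'\restriction i))=n,$$
and let $s'(2\#(t'\restriction i)+1)$ be some $w\ge f(2\#(t'\restriction i)+1)$ with $\nu(w)=c$. These positions are distinct, at least $|s|$, and less than $2\#(t')$. At all other new positions $s'$ agrees with $f$. Since $t'\in T$, we have $s'(j)\ge f(j)$ at all new positions $j$. Any $d\supset s'$ yields $x\restriction k=t$, and then, by induction on $i$, $x(i)=t'(i)$ for $|t|\le i<|t'|$; so $t'\subset x$.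

**Step 4: forcing $x\in[T']$.** Let $f'\ge f$ be such that for each $v\in T'$, $v\supseteq t'$, we have $v^\frown(n,c)\in T'$ for all $n\ge f'(2\#(v))$ and $c\in C_{|v|}$. Such $f'$ exists because $\#$ is injective. Then $(s',f')\le(s,f)$ forces $x\in[T']$: if $j\ge|t'|$ and $x\restriction j\in T'$, then $2\#(x\restriction j)\ge2\#(t')=|s'|$, so $n_j=d(2\#(x\restriction j))\ge f'(2\#(x\restriction j))$, and hence $x\restriction(j+1)\in T'$. So it is forced that $\{R:x\in[R]\}$ contains $T'\in\Delta$. By density and Fact 2, $x$ is $\mathbb P_E$-generic. $\square$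

## 11. Erasing the decorations

**Proof of Theorem 5(d).** Let $x$ be $\mathbb P_E$-generic. We show that $\bar n=(n_k)_k$ is $\mathbb D_{\rm tree}$-generic over $V$. Let $\Delta\in V$ be dense in $\mathbb D_{\rm tree}$ and let $T\in\mathbb P_E$ have stem $t$.

**Step 1: projecting $T$.** For $v\in\mathrm{Seq}_E$ let $\pi(v)$ be its sequence of first coordinates. For $a\in\omega^{<\omega}$, $a\supseteq\pi(t)$, let $\hat a\supseteq t$ be the sequence with $\pi(\hat a)=a$ and second coordinates $0$ beyond $|t|$. Let
$$S=\{a:a\subseteq\pi(t)\}\cup\{a\supseteq\pi(t):\hat a\in T\}.$$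
If $a\in S$, $a\supseteq\pi(t)$, then $\hat a^\frown(n,0)\in T$ for all large $n$, so $a^\frown n\in S$ for all large $n$. Thus $S$ is a $\mathbb D_{\rm tree}$-condition with stem $\pi(t)$.

**Step 2: lifting back.** Take $S'\le S$ in $\Delta$ with stem $a'$; then $a'\supseteq\pi(t)$ and $\hat a'\in T$. Let
$$T'=\{v\in T:v\text{ comparable with }\hat a',\ \pi(v)\in S'\}.$$
If $v\in T'$, $v\supseteq\hat a'$, then for all large $n$ and all $c\in C_{|v|}$ we have $v^\frown(n,c)\in T$ and $\pi(v)^\frown n\in S'$, so $v^\frown(n,c)\in T'$. Hence $T'$ is a $\mathbb P_E$-condition with stem $\hat a'$ below $T$, and it forces $\bar n\in[S']$. By density and Fact 2 for $\mathbb P_\emptyset$, $\bar n$ is $\mathbb D_{\rm tree}$-generic. $\square$
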